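\title{Fluctuation is equivalent to clustering\\ in the one-dimensional Axelrod model}


\begin{abstract}
We prove that for every number $F\ge 2$ of features and every number $q\ge 2$ of states, the one-dimensional Axelrod model started from independent uniform states either fluctuates and clusters, or fixates and does not cluster. This settles affirmatively a conjecture stated in a paper of Lanchier and Scarlatos. The proof follows the disagreements between neighbors in one feature. They move like particles whose jump rates are complicated but symmetric, so the gap between two of them, up to the first death, is a nonnegative integer-valued martingale. If a positive density of particles survives, all these gaps must freeze, and the feature fixates. If the density tends to zero, the feature clusters, and conservation of the one-site law forces it to fluctuate. The argument gives a dichotomy for each feature separately, for arbitrary translation-invariant ergodic initial laws and general symmetric bounded rates.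
\end{abstract}

\section{The model and the question}

Let $F\ge2$ and $q\ge2$ be integers. In the one-dimensional Axelrod model an individual sits at each vertex $x\in\mathbb Z$. It has a \emph{culture} $\eta(x)=(\eta(x,1),\dots,\eta(x,F))$, where $\eta(x,i)\in\{1,\dots,q\}$ is the state of its $i$-th \emph{feature}. Neighbors interact at a rate equal to the fraction of features on which they agree. When two neighbors with different cultures interact, one of the features on which they disagree is chosen uniformly at random, and one of the two individuals, chosen by a fair coin, copies the other's state of that feature. An interaction between identical cultures has no effect.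

Everything is governed by the sets of disagreement. We identify the vertex $x$ with the edge $\{x,x+1\}$ to its right, called \emph{edge $x$}, so that vertex $x$ is an endpoint of the edges $x-1$ and $x$. Put
\[
D_t(x)=\{i:\ \eta_t(x,i)\neq\eta_t(x+1,i)\}\subset\{1,\dots,F\}.
\]
Two neighbors with disagreement set $D$ interact at rate $(F-|D|)/F$, and a given $i\in D$ is then chosen with probability $1/|D|$. So the Axelrod model is the Markov process $(\eta_t)_{t\ge 0}$ in which, whenever $i\in D_t(x)$, each of the two updates
\begin{equation}\label{eq:updates}
(-):\ \eta(x,i):=\eta(x+1,i),\qquad\qquad (+):\ \eta(x+1,i):=\eta(x,i)
\end{equation}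
occurs at rate
\begin{equation}\label{eq:axrates}
r_i(D_t(x)),\qquad\text{where}\qquad r_i(D)=\frac12\cdot\frac{F-|D|}{F}\cdot\frac1{|D|}\quad\text{for } i\in D,
\end{equation}
and no other transitions occur.

The rate vanishes when $|D|=F$: individuals with nothing in common never interact. Individuals with everything in common do not change each other either. Hence a configuration is absorbing exactly when every edge has $D=\emptyset$ or $D=\{1,\dots,F\}$. There are two extreme pictures for the long run. The system may be driven toward consensus on ever larger intervals, or it may get stuck in a patchwork of domains separated by blocked edges. Three notions describe these pictures.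

\begin{definition}\label{def:three}
\emph{Feature $i$ fluctuates} if, for all $x\in\mathbb Z$, almost surely $\eta_t(x,i)$ changes value at arbitrarily large times. \emph{Feature $i$ fixates} if, for all $x\in\mathbb Z$, almost surely $\eta_t(x,i)$ is eventually constant; its final value is denoted by $\eta_\infty(x,i)$. \emph{Feature $i$ clusters} if $P(\eta_t(x,i)=\eta_t(y,i))\to1$ as $t\to\infty$ for all $x,y\in\mathbb Z$. The \emph{system} fluctuates, fixates, or clusters if every feature does.
\end{definition}

Fluctuation and fixation concern the whole time evolution at one vertex, and by definition they are not negations of each other. Clustering concerns the state of two vertices at one large time. Still, one expects them to be tied together when the process starts from the law $\pi_0$ under which all states $\eta_0(x,i)$ are independent and uniform on $\{1,\dots,q\}$. A disagreement that persists should be a blocked edge, while a system that keeps moving should wash out its disagreements. The conjecture stated in \cite{LS} is that, for the one-dimensional Axelrod model started from $\pi_0$, \emph{fluctuation implies clustering and fixation excludes clustering}. We prove it, together with the converse implications.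

\begin{theorem}\label{thm:main}
For every $F,q\ge2$, the Axelrod model started from $\pi_0$ satisfies exactly one of the following:
\begin{itemize}
\item[(I)] it fluctuates and clusters;
\item[(II)] it fixates and does not cluster.
\end{itemize}
In particular, fluctuation is equivalent to clustering, and fixation is equivalent to non-clustering. Moreover, if $P(\eta_t(0,1)\text{ changes infinitely often})>0$, then {\rm(I)} holds.
\end{theorem}

The theorem does not say which alternative occurs for given $F$ and $q$. It says that no mixed behavior is possible. The two scenarios that the conjecture excludes are of very different nature.

\emph{Fixation together with clustering.} If every vertex settles and neighbors agree in the limit, then the limit configuration is a single culture repeated along $\mathbb Z$. This culture is a translation-invariant function of the randomness, so ergodicity makes it deterministic. But by symmetry of the updates, the law of $\eta_t(0,i)$ does not change with time. It stays uniform, which is a contradiction.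

\emph{Fluctuation without clustering.} Here the disagreements in some feature would survive at positive density while the states keep changing forever. One would like to say that moving disagreements in one dimension must meet and cancel. But the speed at which a disagreement in one feature moves depends on the other features, whose evolution depends in turn on the first, so facts about random walks do not apply directly. The way around this is the main point of the paper, and the next section shows it in a small example.

\section{Two features: the gap between two disagreements}\label{sec:toy}

Let $F=2$. By \eqref{eq:axrates}, a feature $i\in D$ is updated in each of the two directions at rate $\frac12\cdot\frac12\cdot1=\frac14$ if $|D|=1$, and at rate $0$ if $|D|=2$. Say that edge $x$ carries an $i$-particle if its endpoints disagree on feature $i$. Start from the configuration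
\[
\eta_0(x)=(1,1)\ \text{ for }x\le0,\qquad \eta_0(x)=(2,1)\ \text{ for }1\le x\le m,\qquad \eta_0(x)=(1,2)\ \text{ for }x\ge m+1 ,
\]
where $m\ge1$. There are two $1$-particles, on the edges $0$ and $m$, and one $2$-particle, on edge $m$. Edge $m$ is blocked, since it carries both types. Edge $0$ carries only a $1$-particle. At rate $\frac14$ vertex $0$ becomes $(2,1)$, and then the disagreement sits on edge $-1$; at rate $\frac14$ vertex $1$ becomes $(1,1)$, and then, if $m\ge2$, it sits on edge $1$. So the left $1$-particle performs a symmetric random walk, and the gap $G$ between the two $1$-particles is a symmetric random walk started at $m$, as long as $G\ge1$. It hits $0$ almost surely. At the step from $G=1$ to $G=0$, vertex $m$ changes from $(2,1)$ to $(1,1)$. Then both $1$-particles disappear, and there remain $(1,1)$ on $x\le m$ and $(1,2)$ on $x\ge m+1$, with a single $2$-particle, now free.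

Two $1$-particles thus could not both live forever while one of them kept moving. Here this followed from recurrence. In a general configuration a $1$-particle is blocked and freed many times, according to a feature $2$ that it influences itself, and its jump rates have no tractable law. But one thing remains true at all times: \emph{the next jump is to the left or to the right at equal rates}. Hence the gap between two $1$-particles, stopped when one of them dies, is a martingale. It is nonnegative, so it converges, and it takes integer values, so it is eventually constant. Since particles move one at a time, either one of the two particles dies, or both stop moving. No recurrence and no information on the rates is needed.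

Suppose now that a positive density of $1$-particles survives forever. Pairing each survivor with another one shows that all survivors stop. They then form motionless walls. Between two consecutive walls there were finitely many other particles, all of which die, so the region between the walls becomes quiet and feature $1$ fixates. If instead the density of $1$-particles tends to zero, then neighbors agree on feature $1$ with probability tending to one, which is clustering; fluctuation then follows from the conservation argument sketched above for ``fixation together with clustering.'' So the limiting density of particles decides everything. The last stage of the example shows why a positive density is used and not mere survival: the lone $2$-particle survives, but it has no partner, and it performs a symmetric random walk forever.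

\section{General setting and results}\label{sec:setting}

The argument uses only the symmetry and boundedness of the rates. For each $i$ let $r_i$ be any function from $\{D\subset\{1,\dots,F\}:\ i\in D\}$ to $[0,R]$, where $0<R<\infty$ is fixed, and consider the process with the updates \eqref{eq:updates}, each at rate $r_i(D_t(x))$ when $i\in D_t(x)$. The Axelrod rates \eqref{eq:axrates} are the case of interest, with $R=\frac12$.

The initial law is any law $\mu$ on $\{1,\dots,q\}^{\mathbb Z\times\{1,\dots,F\}}$ that is invariant and ergodic under the translations of $\mathbb Z$; ergodic means that translation-invariant events have probability $0$ or $1$. The product law $\pi_0$ is an example. Feature $i$ is \emph{nondegenerate} if $\mu(\eta(0,i)=c)<1$ for every state $c$. Under $\pi_0$ all features are nondegenerate, since $q\ge2$. Let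
\[
u_i(t)=P(i\in D_t(0))
\]
be the density of disagreements in feature $i$ at time $t$.

\begin{theorem}[dichotomy for one feature]\label{thm:feature}
For every $i$ the limit $u_i=\lim_{t\to\infty}u_i(t)$ exists.
\begin{itemize}
\item[(a)] If $u_i>0$, then feature $i$ fixates and does not cluster.
\item[(b)] If $u_i=0$, then feature $i$ clusters. If it is also nondegenerate, then it fluctuates.
\end{itemize}
\end{theorem}

For general rates, some features may fall under (a) and others under (b). For instance, start from $\pi_0$ with $r_1\equiv0$ and $r_2\equiv R$. Then feature $1$ never changes, so $u_1>0$, while a disagreement in feature $2$ never stops moving as long as it lives, so $u_2=0$ by the argument of Section~\ref{sec:toy}. With the Axelrod rates this is impossible, and the limit can be described further.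

\begin{theorem}[Axelrod rates, ergodic initial law]\label{thm:axelrod}
For the Axelrod rates \eqref{eq:axrates}, $u_1=\dots=u_F=:u$. If $u=0$, the system clusters and every nondegenerate feature fluctuates. If $u>0$, the system fixates and does not cluster, and almost surely any two neighbors in $\eta_\infty$ have either identical cultures or cultures that differ in all $F$ features, the latter with probability exactly $u$. In particular, if all features are nondegenerate, exactly one of {\rm(I)}, {\rm(II)} of Theorem~\ref{thm:main} holds.
\end{theorem}

\begin{remark}\label{rem:hyp}
\emph{Nondegeneracy} cannot be dropped: from a constant initial configuration nothing ever happens, so the system fixates and clusters. It is needed for ``fixation excludes clustering'' and ``clustering implies fluctuation,'' but not for ``fluctuation implies clustering'': if feature $i$ fluctuates, it does not fixate, so $u_i=0$ by Theorem~\ref{thm:feature}(a), and it clusters by (b). \emph{Ergodicity} cannot be dropped either. Choose one of the $q$ cultures $(c,\dots,c)$ uniformly at random and give it to every vertex. This law is translation invariant and $\eta_0(0,i)$ is uniform, but again the system fixates and clusters.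
\end{remark}

\section{Construction, ergodicity, and conservation}\label{sec:construction}

For each edge $x$, feature $i$ and sign $\pm$, let $M^{x,i,\pm}$ be independent Poisson processes of rate $R$ on $[0,\infty)$. Their points, called \emph{marks}, carry independent labels $U$ uniform on $[0,1]$, and everything is independent of $\eta_0$. At a mark of $M^{x,i,\pm}$ at time $s$ with label $U$, the update $(\pm)$ of feature $i$ on edge $x$ is performed if and only if
\[
i\in D_{s-}(x)\quad\text{and}\quad U\le r_i(D_{s-}(x))/R .
\]

Fix $t$. Almost surely there are infinitely many edges on either side of the origin without marks in $[0,t]$. An update on edge $x$ reads and changes only the cultures at $x$ and $x+1$, so these unmarked edges cut $\mathbb Z$ into finite blocks of vertices, each of which evolves on $[0,t]$ according to its own initial states and marks only. In each block there are finitely many marks, at distinct times. Hence the process is well defined, and each $\eta_t(x,i)$ changes finitely often in bounded time. It is the Feller process with the bounded finite-range rates above, whose law is determined by its generator; see \cite[Ch.~I]{Liggett}.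

We view each $M^{x,i,\pm}$ also as a random measure on $[0,\infty)\times[0,1]$, recording time and label, and let $\mathcal F_t$ be the $\sigma$-field generated by $\eta_0$, the marks up to time $t$, and the null sets. We use the following standard fact.

\medskip
\noindent\textbf{Compensation.} If $H(s,u)\ge0$ is predictable with respect to $(\mathcal F_t)$ (for instance, a finite sum of products of a left-continuous adapted process in $s$ and a measurable function of $u$) and $E\int_0^t\int_0^1H\,R\,du\,ds<\infty$ for all $t$, then $\int_0^t\int_0^1 H\,dM^{x,i,\pm}-\int_0^t\int_0^1 H\,R\,du\,ds$ is a martingale. Sums of such expressions over $x$ and the signs are martingales if the sum of the expectations is finite. Signed integrands are split into positive and negative parts.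
\medskip

The trajectory $(\eta_t)_{t\ge0}$ is a function of $(\eta_0,\text{marks})$ that commutes with translations. In particular, the law of $\eta_t$ is translation invariant for each $t$.

\begin{lemma}\label{lem:ergodic}
Every event depending on $(\eta_0,\text{marks})$ that is translation invariant, up to null sets, has probability $0$ or $1$. Hence every random variable with values in a finite set that is translation invariant, up to null sets, is almost surely constant.
\end{lemma}

\begin{proof}
Let $\theta$ be the shift by one, acting on $\eta_0$ and the marks, and let $A,A'$ be events depending on $\eta_0$ and $B,B'$ events depending on the marks of finitely many edges. By independence,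
\[
P\big((A\cap B)\cap\theta^{-n}(A'\cap B')\big)=P(A\cap\theta^{-n}A')\,P(B\cap\theta^{-n}B').
\]
The last factor equals $P(B)P(B')$ for large $n$, since the marks of different edges are independent. The averages over $n\le N$ of the first factor tend to $P(A)P(A')$ as $N\to\infty$, by ergodicity of $\mu$. So the averages of the left side tend to $P(A\cap B)P(A'\cap B')$. Finite disjoint unions of events $A\cap B$ approximate every event, so the same holds for arbitrary pairs of events. For an invariant event $E$ paired with itself it reads $P(E)=P(E)^2$.
\end{proof}

\begin{lemma}[conservation]\label{lem:conservation}
For every feature $i$, state $c$ and time $t$, $P(\eta_t(0,i)=c)=\mu(\eta(0,i)=c)$.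
\end{lemma}

\begin{proof}
Put $h_s(x)=\mathbf 1\{\eta_s(x,i)=c\}$ and $\rho_s(x)=r_i(D_s(x))\mathbf 1\{i\in D_s(x)\}$. The value $\eta(0,i)$ is changed only by update $(-)$ on edge $0$, which replaces $h(0)$ by $h(1)$, and by update $(+)$ on edge $-1$, which replaces $h(0)$ by $h(-1)$. By compensation,
\[
E h_t(0)-E h_0(0)=\int_0^t\Big(E\big[\rho_s(0)(h_s(1)-h_s(0))\big]+E\big[\rho_s(-1)(h_s(-1)-h_s(0))\big]\Big)ds .
\]
By translation invariance the second expectation equals $E[\rho_s(0)(h_s(0)-h_s(1))]$, which cancels the first.
\end{proof}

The cancellation uses that the two directions of copying have equal rates. The same symmetry makes the gap a martingale in Lemma~\ref{lem:gap}.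

\section{Particles}\label{sec:particles}

Fix a feature $i$ for this section. There is a \emph{particle} on edge $x$ at time $t$ if $i\in D_t(x)$. Edges with and without a particle are called occupied and empty.

\subsection*{How particles move}
The states $\eta(\cdot,i)$ change only through performed updates of feature $i$, and these happen on occupied edges. Consider update $(-)$ on an occupied edge $x$. It changes only $\eta(x,i)$, which takes the value $\eta(x+1,i)$, so only the edges $x-1$ and $x$ are affected, and edge $x$ becomes empty.
\begin{itemize}
\item If edge $x-1$ was empty, then $\eta(x-1,i)$ equaled the old $\eta(x,i)$, which differs from $\eta(x+1,i)$. So edge $x-1$ becomes occupied: the particle \emph{jumps} from $x$ to $x-1$.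
\item If edge $x-1$ was occupied, it becomes empty if $\eta(x-1,i)=\eta(x+1,i)$, and stays occupied otherwise. In both cases we say that the particle on $x$ jumps to $x-1$ and meets the particle residing there. In the first case the two \emph{annihilate}, in the second they \emph{coalesce}.
\end{itemize}
Update $(+)$ on edge $x$ changes only $\eta(x+1,i)$. In the same way, with edge $x+1$ and vertex $x+2$ in place of edge $x-1$ and vertex $x-1$, and the values at $x$ and $x+1$ exchanged, it is a jump of the particle from $x$ to $x+1$. No particle is ever created.

\subsection*{Labels}
To speak of the gap between two particles over time, we need them to keep their identity. Label each particle present at time $0$ by its initial edge $a$. When a particle jumps onto an occupied edge, both particles die in the case of annihilation; in the case of coalescence the jumping particle dies and the resident survives. Let $T_a\in(0,\infty]$ be the death time of particle $a$ and $X^a_t$ its position. A particle that dies by its own jump makes that jump at time $T_a$, and after $T_a$ the position is kept constant. If edge $a$ is empty at time $0$, put $T_a=0$ and $X^a_t=a$ for all $t$. Particle $a$ is \emph{alive} at time $t$ if $T_a>t$.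

A particle on an edge without marks in $[0,t]$ does not move up to time $t$, so each particle jumps finitely often in bounded time. The positions $X^a_t$ and the events $\{T_a\le t\}$ are determined by $\eta_0$ and the marks up to time $t$, in a way that commutes with translations.

By construction the living particles at time $t$ occupy exactly the edges $x$ with $i\in D_t(x)$, one particle per edge. Each performed update of feature $i$ moves exactly one particle, by one step. While alive, particle $a$ jumps by $+1$ and by $-1$ at the same rate $r_i(D_t(X^a_t))\le R$. Finally, order is preserved:
\begin{equation}\label{eq:order}
\text{if } a<b \text{ are both alive at time } t,\text{ then } X^a_t<X^b_t .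
\end{equation}
Indeed, $X^b-X^a$ starts at $b-a\ge1$ and changes by one step at a time. If it reached $0$ while both are alive, then by a jump of one of the two particles onto the other, and the jumping particle would die at that moment.

\subsection*{The density of survivors}
The density $u_i(t)$ counts particles by their position at time $t$. Counting them by their initial position instead turns it into a survival probability.

\begin{lemma}\label{lem:survival}
$P(T_0>t)=u_i(t)$ for all $t\ge0$. Hence $u_i(t)$ is nonincreasing, $u_i=\lim_{t\to\infty}u_i(t)$ exists, and $P(T_0=\infty)=u_i$.
\end{lemma}

\begin{proof}
Let $m(a,y)=P(T_a>t,\ X^a_t=y)$, the probability that the particle labeled $a$ is alive and at $y$ at time $t$. By translation invariance $m(a,y)$ depends only on $y-a$, so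
\[
P(T_0>t)=\sum_{y}m(0,y)=\sum_{a}m(a,0)=P(\text{edge }0\text{ is occupied at time }t)=u_i(t).
\]
The third equality holds because an edge carries at most one living particle. The events $\{T_0>t\}$ decrease to $\{T_0=\infty\}$ as $t\to\infty$.
\end{proof}

\subsection*{The gap freezes}
This is the key lemma; it carries out the idea of Section~\ref{sec:toy}.

\begin{lemma}\label{lem:gap}
Let $a<b$. Almost surely on $\{T_a=T_b=\infty\}$, both $X^a$ and $X^b$ jump only finitely many times.
\end{lemma}

\begin{proof}
Let $T=T_a\wedge T_b$ and
\[
G_t=X^b_{t\wedge T}-X^a_{t\wedge T}.
\]

\emph{$G$ is nonnegative.} If $T=0$, then $G_t=b-a$ for all $t$. If $T>0$, then $G_t\ge1$ for $t<T$ by \eqref{eq:order}. If $T<\infty$, then at time $T$ at most one of the two particles moves, by one step, so $G_T\ge0$.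

\emph{$G$ is a martingale.} Let $N^{\pm}_t$ be the number of jumps of particle $a$ by $\pm1$ during $(0,t\wedge T]$. Such a jump occurs exactly at those marks of $M^{y,i,\pm}$, where $y$ is the position of particle $a$ just before, whose label passes the test of Section~\ref{sec:construction}. Thus, with
\[
H_y(s,u)=\mathbf 1\big\{s\le T,\ X^a_{s-}=y,\ i\in D_{s-}(y),\ u\le r_i(D_{s-}(y))/R\big\},
\]
we have
\[
N^{\pm}_t=\sum_y\int_0^t\!\int_0^1H_y(s,u)\,M^{y,i,\pm}(ds,du).
\]
The integrands are predictable and do not depend on the sign, so $N^+$ and $N^-$ have the same compensator
\[
\sum_y\int_0^t\!\int_0^1 H_y(s,u)\,R\,du\,ds=\int_0^{t\wedge T}r_i\big(D_s(X^a_s)\big)\,ds\ \le\ Rt .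
\]
Hence $X^a_{t\wedge T}-a=N^+_t-N^-_t$ is an $(\mathcal F_t)$-martingale. The same holds for $X^b_{t\wedge T}-b$, and therefore $G$ is a martingale.

\emph{Conclusion.} The nonnegative martingale $G$ converges almost surely to a finite limit. Its values are integers and its jumps are $\pm1$, so it jumps only finitely many times. Since only one particle moves at a time, every jump of $X^a$ or $X^b$ up to time $T$ is a jump of $G$. On $\{T_a=T_b=\infty\}$ we have $T=\infty$, and the claim follows.
\end{proof}

\section{Proof of the dichotomy and of the main theorem}\label{sec:dichotomy}

\begin{proof}[Proof of Theorem~\ref{thm:feature}]
The limit $u_i$ exists by Lemma~\ref{lem:survival}.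

\medskip
\noindent\textbf{(a) Positive density: the survivors become walls.}
Let $u_i>0$, and let $S=\{a:\ T_a=\infty\}$ be the set of labels of surviving particles. It is a translation-equivariant random set with $P(0\in S)=u_i>0$. By the ergodic theorem and Lemma~\ref{lem:ergodic}, almost surely $S$ has density $u_i$ in both directions. In particular it is unbounded in both directions, and we write $S=\{\dots<a_{-1}<a_0<a_1<\dots\}$.

\begin{figure}[t]
\centering
\begin{tikzpicture}[x=1cm,y=0.85cm]
\draw[->] (0.3,0)--(0.3,4.5) node[above]{time};
\draw (0.3,0)--(9,0) node[right]{edges};
\foreach \x in {1,...,8} \draw (\x,0.07)--(\x,-0.07) node[below]{\small \x};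
\draw[dashed] (0.3,2.8)--(9,2.8) node[right]{$\sigma_k$};
\draw[line width=1.6pt] (1,0)--(1,1)--(2,1)--(2,4.2) node[above]{$a_k$};
\draw[line width=1.6pt] (8,0)--(8,0.6)--(7,0.6)--(7,1.4)--(8,1.4)--(8,2.6)--(7,2.6)--(7,4.2) node[above]{$a_{k+1}$};
\draw (3,0)--(3,0.4)--(4,0.4)--(4,1.8)--(3,1.8)--(3,2.2)--(2,2.2);
\draw (5,0)--(5,0.8)--(6,0.8)--(6,0);
\foreach \x in {2.5,3.5,4.5,5.5,6.5} \fill (\x,3.6) circle (1.6pt);
\end{tikzpicture}
\caption{Space-time paths of the particles of one feature. The thick paths are two consecutive surviving particles, which end up motionless on the edges $Y_k=2$ and $Y_{k+1}=7$. The three particles that start between them die: those starting on edges $5$ and $6$ annihilate each other, and the one starting on edge $3$ jumps onto the particle $a_k$ and coalesces with it. After time $\sigma_k$ the five vertices $3,\dots,7$ between the two walls (dots) no longer change this feature.}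
\label{fig:walls}
\end{figure}

By Lemma~\ref{lem:gap}, applied to the countably many pairs of labels, almost surely each $X^{a_k}$ is eventually constant. Call the final value $Y_k$. By \eqref{eq:order}, $Y_k<Y_{k+1}$ for all $k\in\mathbb Z$, so the sets of vertices
\[
I_k=\{Y_k+1,\dots,Y_{k+1}\},\qquad k\in\mathbb Z,
\]
partition $\mathbb Z$.

Fix $k$; see Figure~\ref{fig:walls}. Finitely many labels lie strictly between $a_k$ and $a_{k+1}$, and none of them is in $S$. So there is a finite time $\sigma_k$ after which all the corresponding particles are dead and the particles $a_k,a_{k+1}$ no longer move. After $\sigma_k$ there is no living particle strictly between the edges $Y_k$ and $Y_{k+1}$, since by \eqref{eq:order} its label would lie strictly between $a_k$ and $a_{k+1}$.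

Now let $x\in I_k$. A change of $\eta(x,i)$ comes from update $(+)$ on edge $x-1$ or update $(-)$ on edge $x$, that is, from a jump of a particle on one of these edges. Both edges lie in $\{Y_k,\dots,Y_{k+1}\}$, where after $\sigma_k$ the only particles are $a_k$ and $a_{k+1}$, and these do not jump. So $\eta_t(x,i)$ is constant for $t\ge\sigma_k$, and feature $i$ fixates. It does not cluster, because $P(\eta_t(0,i)\ne\eta_t(1,i))=u_i(t)\to u_i>0$.

\medskip
\noindent\textbf{(b) Zero density: clustering, and fluctuation by conservation.}
Let $u_i=0$. If two vertices disagree on feature $i$, some edge between them is occupied, so
\[
P(\eta_t(x,i)\ne\eta_t(y,i))\le|x-y|\,u_i(t)\longrightarrow0,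
\]
and feature $i$ clusters.

Suppose also that feature $i$ is nondegenerate. Let $A_x$ be the event that $\eta_t(x,i)$ changes only finitely often, and let $L_x$ be its final value on $A_x$. We must show $P(A_x)=0$ for all $x$, and by translation invariance it is enough to treat $x=0$. Suppose to the contrary that $P(A_0)>0$. We do not know that all vertices settle, so the argument for full fixation in Section~1 has to work with those that do.

\emph{The vertices that settle agree.} By Fatou's lemma, for all $x,y$,
\[
P(A_x\cap A_y\cap\{L_x\ne L_y\})\le\liminf_{t\to\infty}P(\eta_t(x,i)\ne\eta_t(y,i))=0 .
\]
By the ergodic theorem and Lemma~\ref{lem:ergodic}, almost surely $A_y$ occurs for infinitely many $y\ge0$. So almost surely there is a common value $L$ of all $L_y$ for which $A_y$ occurs. It is translation invariant, hence by Lemma~\ref{lem:ergodic} almost surely equal to a constant $c$.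

\emph{They force vertex $0$ to approach $c$.} Let $Y=\min\{y\ge0:\ A_y\text{ occurs}\}$, which is almost surely finite. If $Y=y$ and $\eta_t(0,i)\ne c$, then almost surely either $\eta_t(0,i)\ne\eta_t(y,i)$, or $A_y$ occurs and $\eta_t(y,i)\ne L_y=c$. Hence for every $m$,
\[
P(\eta_t(0,i)\ne c)\le P(Y>m)+\sum_{y=0}^m\Big[P(\eta_t(0,i)\ne\eta_t(y,i))+P(A_y,\ \eta_t(y,i)\ne L_y)\Big].
\]
As $t\to\infty$, the first term in the bracket tends to $0$ by clustering, and the second by the definition of $A_y$ and $L_y$. Letting then $m\to\infty$, we obtain $P(\eta_t(0,i)=c)\to1$.

\emph{Contradiction.} By Lemma~\ref{lem:conservation} this probability equals $\mu(\eta(0,i)=c)$ for all $t$, which is less than $1$ by nondegeneracy. So $P(A_0)=0$, and feature $i$ fluctuates.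
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The law $\pi_0$ is translation invariant and ergodic, and every feature is nondegenerate. Both $\pi_0$ and the dynamics are invariant under permutations of the features, so $u_1=\dots=u_F=:u$. If $u=0$, Theorem~\ref{thm:feature}(b), applied to every feature, gives (I). If $u>0$, Theorem~\ref{thm:feature}(a), applied to every feature, gives (II). A process cannot both cluster and not cluster, so exactly one of (I), (II) holds.

If the process fluctuates, it does not fixate, so (II) fails and (I) holds: it clusters. If it fixates, it does not fluctuate, so (I) fails and (II) holds: it does not cluster. Conversely, clustering excludes (II) and hence gives fluctuation, and non-clustering excludes (I) and hence gives fixation. Finally, if $\eta_t(0,1)$ changes infinitely often with positive probability, then (II) fails, so (I) holds.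
\end{proof}

\section{Axelrod rates from an ergodic initial law}\label{sec:axelrod}

Under a general ergodic $\mu$ the features need not be exchangeable, and the equality of the $u_i$ must come from the dynamics. The reason for it is as follows. If feature $i$ fixates, the total rate at which it is updated on a given edge has finite integral over time. On an edge with a permanent disagreement in feature $i$, the Axelrod rate is bounded away from $0$ unless \emph{all} features disagree. Such an edge must therefore be blocked at all times outside a set of finite measure, and so it counts for every other feature as well.

\begin{proof}[Proof of Theorem~\ref{thm:axelrod}]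
Suppose that $u_i>0$ for some $i$, and let $j\ne i$. By Theorem~\ref{thm:feature}(a), feature $i$ fixates. Let $B=\{\eta_\infty(0,i)\ne\eta_\infty(1,i)\}$. Since $\mathbf 1\{i\in D_t(0)\}\to\mathbf 1_B$ almost surely, $P(B)=\lim_{t\to\infty}u_i(t)=u_i$.

\emph{The integrated rate is finite.} Let $N_t$ be the number of updates of feature $i$ performed on edge $0$ up to time $t$. Its intensity is $\lambda_t=2r_i(D_t(0))\mathbf 1\{i\in D_t(0)\}$, since there are two directions. Each such update changes $\eta(0,i)$ or $\eta(1,i)$, so $N_\infty<\infty$ almost surely. For $n\ge1$ let $\tau_n$ be the time of the $n$-th such update, with $\tau_n=\infty$ if there is none. By compensation, $E\int_0^{t\wedge\tau_n}\lambda_s\,ds=EN_{t\wedge\tau_n}\le n$. Letting $t\to\infty$, we see that $\int_0^{\tau_n}\lambda_s\,ds<\infty$ almost surely. Almost surely $\tau_n=\infty$ for some $n$, and therefore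
\[
\int_0^\infty\lambda_s\,ds<\infty\quad\text{almost surely.}
\]

\emph{Permanently disagreeing edges are blocked.} If $i\in D_t(0)$ and $|D_t(0)|<F$, then
\[
\lambda_t=\frac{F-|D_t(0)|}{F\,|D_t(0)|}\ge\frac1{F(F-1)} .
\]
Hence the set of times at which $i\in D_t(0)$ and $|D_t(0)|<F$ has finite Lebesgue measure almost surely. On $B$ we have $i\in D_t(0)$ for all large $t$. So, almost surely on $B$,
\begin{equation}\label{eq:blocked}
\mathrm{Leb}\big\{t\ge0:\ D_t(0)\ne\{1,\dots,F\}\big\}<\infty .
\end{equation}

\emph{Equality of the densities.} By \eqref{eq:blocked}, almost surely on $B$ the fraction of the times $t\le s$ with $j\in D_t(0)$ tends to $1$ as $s\to\infty$. Since $u_j(t)\to u_j$, Fatou's lemma gives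
\[
u_j=\lim_{s\to\infty}\frac1s\int_0^sP(j\in D_t(0))\,dt\ \ge\ E\Big[\liminf_{s\to\infty}\frac1s\int_0^s\mathbf 1\{j\in D_t(0)\}\,dt\Big]\ \ge\ P(B)=u_i>0 .
\]
Now $u_j>0$ as well, and exchanging the roles of $i$ and $j$ gives $u_i\ge u_j$. So if some $u_i$ is positive, all of them are equal; otherwise all are $0$. This proves $u_1=\dots=u_F=u$.

\emph{The two cases.} If $u=0$, apply Theorem~\ref{thm:feature}(b) to each feature. If $u>0$, apply Theorem~\ref{thm:feature}(a) to each feature: the system fixates and does not cluster. Then $D_t(0)$ is almost surely eventually equal to a set $D_\infty(0)$. By \eqref{eq:blocked}, applied with each feature in the role of $i$, almost surely $D_\infty(0)\ne\emptyset$ implies $D_\infty(0)=\{1,\dots,F\}$. So neighbors $0$ and $1$ have in $\eta_\infty$ either identical cultures or cultures that differ in all features, and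
\[
P(D_\infty(0)=\{1,\dots,F\})=P(1\in D_\infty(0))=u .
\]
By translation invariance the same holds on every edge. If all features are nondegenerate, the case $u=0$ is (I) and the case $u>0$ is (II), and these exclude each other.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LS}
Nicolas Lanchier, Stylianos Scarlatos,
\emph{Fixation in the one-dimensional Axelrod model},
arXiv:1301.0130 (2013).

\bibitem{Liggett}
Liggett,
\emph{Interacting Particle Systems}.

\end{thebibliography}

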